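\title{Compact spaces supporting a measure in the random model}

\begin{abstract}
We show that it is consistent with $\mathsf{ZFC}$ that every compact Hausdorff space which supports a measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$ is separable. This holds after adding $\omega_2$ random reals to a model of $\mathsf{CH}$. In that model a compact space maps continuously onto $[0,1]^{\mathfrak c}$ if and only if it carries a measure with nonseparable support. The proof rests on a dichotomy for families of pairs of elements of a measure algebra: either $\mathfrak c$ of the pairs are independent, or the family splits into countably many centered pieces.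
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Throughout, a \emph{space} is a compact Hausdorff space and a \emph{measure} is a nonzero, finite, nonnegative Radon measure on the Borel sets. The \emph{support} of a measure $\mu$ on $K$ is the complement of the union of all open null sets; that union is itself null, because each of its compact subsets is covered by finitely many open null sets. A space $K$ \emph{supports a measure} if some measure on $K$ has support $K$, that is, gives positive measure to every nonempty open set.

This property lies between separability and the countable chain condition (ccc). If $\{x_n:n<\omega\}$ is dense in $K$, then $\sum_n 2^{-n}\delta_{x_n}$ has support $K$. If $\mu$ has support $K$, then a disjoint family of nonempty open sets is countable, since for each $k$ only finitely many of its members have measure above $1/k$. The first implication cannot be reversed.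

\begin{example}\label{ex:stone}
Let $\nu_\omega$ be the coin-tossing measure on $2^\omega$, let $\mathfrak B_\omega$ be the Boolean algebra of Borel sets modulo null sets, and let $S$ be its Stone space: the points are the ultrafilters on $\mathfrak B_\omega$, and the clopen sets $\widehat a=\{u:a\in u\}$ form a base. The finitely additive function $\widehat a\mapsto\nu_\omega(a)$ on the clopen algebra extends to a Radon measure on $S$, and its support is $S$ because $\nu_\omega(a)>0$ for $a\neq0$. The space $S$ is not separable. Given ultrafilters $u_n$ $(n<\omega)$, split $2^\omega$ into $2^{n+3}$ cylinders of equal measure and let $a_n$ be the class of the one that belongs to $u_n$. Then $\sum_n\nu_\omega(a_n)<1$, so $a=1\setminus\bigvee_n a_n\neq0$, and $a\notin u_n$ because $a\wedge a_n=0$. Thus the nonempty open set $\widehat a$ contains no $u_n$.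
\end{example}

Recall that the \emph{weight} $w(K)$ is the least size of a base of $K$, that a space of weight at most $\tau$ embeds into $[0,1]^\tau$, that $w([0,1]^\tau)=\tau$ for infinite $\tau$, and that a Hausdorff continuous image of a compact space $K$ has weight at most $w(K)$. To map \emph{onto} $[0,1]^\tau$ a space needs more than large weight; it needs $\tau$ coordinates that can be prescribed independently. If $f=(f_\xi)_{\xi<\tau}$ maps $K$ onto $[0,1]^\tau$, the disjoint closed sets $P_\xi=\{f_\xi=1\}$ and $Q_\xi=\{f_\xi=0\}$ satisfy $\bigcap_{\xi\in I}P_\xi\cap\bigcap_{\xi\in J}Q_\xi\neq\emptyset$ for all disjoint finite $I,J$, and Lemma~\ref{lem:cube} below is a converse. So a space that does not map onto $[0,1]^{\omega_1}$ is small in a combinatorial sense. Metrizable spaces are small in this sense, since their weight is countable, and they are separable. How much must be added to this smallness to obtain separability?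

For an ideal $\mathcal I$ of subsets of a set $X$, let $\mathrm{add}(\mathcal I)$ be the least size of a subfamily of $\mathcal I$ whose union is not in $\mathcal I$, let $\mathrm{non}(\mathcal I)$ be the least size of a subset of $X$ not in $\mathcal I$, and let $\mathrm{cov}(\mathcal I)$ be the least size of a subfamily of $\mathcal I$ covering $X$. Let $\mathcal N$ and $\mathcal M$ be the ideals of Lebesgue null and of meager sets of reals, and $\mathcal N_{\omega_1}$ the ideal of null sets of the product measure on $2^{\omega_1}$. Two results are known. First, ccc is not enough: by a theorem of Todor\v{c}evi\'{c}, in $\mathsf{ZFC}$ there is a ccc nonseparable space that cannot be mapped continuously onto $[0,1]^{\omega_1}$. Second, each of the hypotheses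
\[
\mathrm{cov}(\mathcal N_{\omega_1})=\omega_1,\qquad \mathsf{MA},\qquad \mathrm{add}(\mathcal N)=\mathrm{non}(\mathcal M)
\]
implies that there is such a space which moreover supports a measure. The following question comes from the paper of Borodulin-Nadzieja and Inamdar \cite{BNI}.

\medskip\noindent\textbf{Problem.} \emph{Is it consistent with $\mathsf{ZFC}$ that every space which supports a measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$ is separable?}\medskip

A $\mathsf{ZFC}$ example in the ccc case, together with examples under three different hypotheses, suggests the answer no. But the list also says where to look for the answer yes. A model of the statement must satisfy $\mathrm{cov}(\mathcal N_{\omega_1})\ge\omega_2$. In particular $\mathsf{CH}$ must fail, since $2^{\omega_1}$ is covered by the $\mathfrak c$ null sets $\{x:x|_\omega=r\}$. What is needed is a rich supply of points that avoid the null sets at hand, and this is what random forcing provides.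

\begin{theorem}\label{thm:main}
Let $V\models\mathsf{ZFC}$ and let $\kappa$ be a regular cardinal of $V$ with $\rho^\omega<\kappa$ for every cardinal $\rho<\kappa$. Let $V[G]$ be obtained by forcing with the measure algebra of $2^\kappa$. Then in $V[G]$ we have $\mathfrak c=\kappa\ge\omega_2$, and every space supporting a measure is separable or can be mapped continuously onto $[0,1]^{\mathfrak c}$. In particular, in $V[G]$ every space which supports a measure and cannot be mapped continuously onto $[0,1]^{\omega_1}$ is separable.
\end{theorem}

If $V\models\mathsf{CH}$, then $\kappa=\omega_2$ satisfies the hypothesis, because $\rho^\omega\le\omega_1^\omega=(2^\omega)^\omega=\omega_1$ for $\rho<\omega_2$. So the answer to the Problem is yes, relative to $\mathsf{ZFC}$ alone; no large cardinals are used. All three hypotheses listed above must fail in $V[G]$, while Todor\v{c}evi\'{c}'s space exists there, so ``supports a measure'' cannot be weakened to ``is ccc''.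

\begin{theorem}\label{thm:sharp}
In the model $V[G]$ of Theorem~\ref{thm:main}, a space $K$ maps continuously onto $[0,1]^{\mathfrak c}$ if and only if $K$ carries a measure with nonseparable support. The exponent $\mathfrak c$ cannot be increased in any model of $\mathsf{ZFC}$: in $\mathsf{ZFC}$ there is a nonseparable space supporting a measure which does not map continuously onto $[0,1]^{\mathfrak c^+}$.
\end{theorem}

Section~\ref{sec:reduction} reduces Theorem~\ref{thm:main} to a dichotomy for pairs $(a_\xi,b_\xi)$ of elements of a measure algebra $\mathfrak B_\lambda$. In $V[G]$ each pair depends on countably many coordinates of the generic point $g\in2^\kappa$ and countably many coordinates of $2^\lambda$. We close off small sets $\delta\subseteq\kappa$ and $L\subseteq\lambda$ so that every pair not determined by them has $\kappa$ copies, all read off from one pair of Borel sets at different parameters, each parameter random over $W=V[g|_\delta]$. A lemma of pure measure theory (Section~\ref{sec:copies}), applied in $W$, says that either a positive-measure set of parameters produces independent copies, or almost every parameter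 produces a $b$ lying above a nonnull set coded in $W$ that uses only coordinates in $L$. In the first case $\kappa$ of the copies are independent. In the second case countably many further random points of $2^L$ sort the nonnull sets coded in $W$ into countably many centered families (Section~\ref{sec:random}).

\section{Reduction to measure algebras}\label{sec:reduction}

For a set $T$ let $\nu_T$ be the product of fair coin measures on $2^T$ (a one-point space if $T=\emptyset$) and $\mathrm{Clop}(2^T)$ the algebra of clopen sets. The Baire sets are the members of the $\sigma$-algebra generated by the clopen sets; each has the form $\{w:w|_t\in F\}$ with $t\subseteq T$ countable and $F\subseteq2^t$ Borel. The \emph{measure algebra} $\mathfrak B_T$ is the algebra of Baire sets modulo null sets, and $[F]$ denotes the class in $\mathfrak B_T$ of $F$, or of the cylinder over $F$ when $F\subseteq2^t$. The algebra $\mathfrak B_T$ is ccc and complete, and every supremum in it is the supremum of a countable subfamily, represented by a union. For $D\subseteq T$ we regard $\mathfrak B_D$ as a subalgebra of $\mathfrak B_T$ via cylinders; by the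 last remark suprema computed in $\mathfrak B_D$ and in $\mathfrak B_T$ agree. A subset of a Boolean algebra is \emph{centered} if all its finite subsets have nonzero infimum. An empty infimum is $1$.

\begin{theorem}[Dichotomy]\label{thm:dich}
The following holds in the model $V[G]$ of Theorem~\ref{thm:main}. Let $\lambda,\theta$ be ordinals and $a_\xi,b_\xi\in\mathfrak B_\lambda\setminus\{0\}$ for $\xi<\theta$. Then at least one of the following is true.
\begin{enumerate}
\item[(1)] There is $\Gamma\subseteq\theta$ with $|\Gamma|=\kappa$ such that $\bigwedge_{\xi\in I}a_\xi\setminus\bigvee_{\xi\in J}b_\xi\neq0$ for all disjoint finite $I,J\subseteq\Gamma$.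
\item[(2)] $\theta=\bigcup_{n<\omega}\Theta_n$, where each family $\{b_\xi:\xi\in\Theta_n\}$ is centered.
\end{enumerate}
\end{theorem}

When $a_\xi=b_\xi$, alternative (1) says that $\{a_\xi:\xi\in\Gamma\}$ is an independent family in the Boolean sense, and this case would suffice for zero-dimensional spaces, where one takes the classes of the nonempty clopen sets. In a general space a closed set and its complement cannot be separated by a continuous function, so a gap is needed: $a_\xi$ will come from a small closed set and $b_\xi$ from a larger one.

\begin{lemma}\label{lem:cube}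
Let $K$ be a space, $\Gamma$ a set of infinite cardinality $\tau$, and $f_\xi:K\to[0,1]$ $(\xi\in\Gamma)$ continuous. Put $P_\xi=\{f_\xi\ge\frac23\}$ and $Q_\xi=\{f_\xi\le\frac13\}$. If $\bigcap_{\xi\in I}P_\xi\cap\bigcap_{\xi\in J}Q_\xi\neq\emptyset$ for all disjoint finite $I,J\subseteq\Gamma$, then $K$ maps continuously onto $[0,1]^\tau$.
\end{lemma}

\begin{proof}
Let $h_\xi=\min\{1,\max\{0,3f_\xi-1\}\}$, so $h_\xi=1$ on $P_\xi$ and $h_\xi=0$ on $Q_\xi$. For $\sigma\in2^\Gamma$, the closed sets $P_\xi$ with $\sigma(\xi)=1$ and $Q_\xi$ with $\sigma(\xi)=0$ have the finite intersection property, so by compactness some point lies in all of them. Hence the image of $(h_\xi)_{\xi\in\Gamma}:K\to[0,1]^\Gamma$ contains $\{0,1\}^\Gamma$. Identify $\Gamma$ with $\tau\times\omega$ and compose with the continuous map $[0,1]^{\tau\times\omega}\to[0,1]^\tau$ that sends $z$ to $\big(\sum_n2^{-n-1}z(\gamma,n)\big)_{\gamma<\tau}$. By binary expansion this map sends $\{0,1\}^{\tau\times\omega}$ onto $[0,1]^\tau$.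
\end{proof}

Theorem~\ref{thm:dich} speaks of the algebras $\mathfrak B_\lambda$ only, so we must move the measure algebra $\mathfrak B(\mu)$ (Borel sets modulo $\mu$-null sets) of an arbitrary probability $\mu$ into one of them. Maharam's theorem gives a finite or countably infinite partition of unity $(d_i)_{i\in N}$ of $\mathfrak B(\mu)$ into nonzero elements, and cardinals $\lambda_i$, each $0$ or infinite, such that $\{a:a\le d_i\}$ is isomorphic to $\mathfrak B_{\lambda_i}$; the value $\lambda_i=0$ corresponds to an atom.

\begin{lemma}\label{lem:embed}
For every probability measure $\mu$ there are an ordinal $\lambda$ and an injective Boolean homomorphism $h:\mathfrak B(\mu)\to\mathfrak B_\lambda$.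
\end{lemma}

\begin{proof}
We spend $\omega$ extra coordinates on recording the index $i$. Let $\lambda=\omega+\sup_i\lambda_i$. Shifting coordinates, let $j_i$ be an isomorphism of $\{a:a\le d_i\}$ onto $\mathfrak B_{[\omega,\omega+\lambda_i)}\subseteq\mathfrak B_\lambda$. Choose a partition of unity $(e_i)_{i\in N}$ of $\mathfrak B_\omega$ into nonzero elements and put
\[
h(a)=\bigvee_{i\in N}\big(e_i\wedge j_i(a\wedge d_i)\big).
\]
Since the $e_i$ are disjoint, $h(a)\wedge e_i=e_i\wedge j_i(a\wedge d_i)$, so $a\mapsto h(a)\wedge e_i$ is a homomorphism into $\{b:b\le e_i\}$. Since $\bigvee_ie_i=1$, an element of $\mathfrak B_\lambda$ is determined by its meets with the $e_i$, and therefore $h$ is a homomorphism. If $a\neq0$, then $j_i(a\wedge d_i)\neq0$ for some $i$; this element and $e_i$ depend on disjoint sets of coordinates, so the measure of their meet is the product of their measures, and $h(a)\neq0$.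
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main} from Theorem~\ref{thm:dich}]
That $\mathfrak c=\kappa\ge\omega_2$ in $V[G]$ is Proposition~\ref{prop:c}. Work in $V[G]$. Let $\mu$ be a probability measure with support $K$ and let $h$ be as in Lemma~\ref{lem:embed}. Enumerate the nonempty open subsets of $K$ as $(U_\xi)_{\xi<\theta}$. By Urysohn's lemma choose continuous $f_\xi:K\to[0,1]$ vanishing off $U_\xi$ and taking the value $1$. With $P_\xi,Q_\xi$ as in Lemma~\ref{lem:cube}, put
\[
C_\xi=\{f_\xi\ge\tfrac13\}\subseteq U_\xi,\qquad a_\xi=h([P_\xi]),\qquad b_\xi=h([C_\xi]).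
\]
The set $P_\xi$ contains the nonempty open set $\{f_\xi>\frac23\}$, so $\mu(P_\xi)>0$; this is the only use of the fact that $\mu$ has full support. As $h$ is injective and $P_\xi\subseteq C_\xi$, we get $0\neq a_\xi\le b_\xi$, and Theorem~\ref{thm:dich} applies.

Suppose (1) holds. For disjoint finite $I,J\subseteq\Gamma$ the image under $h$ of the class of $\bigcap_{I}P_\xi\setminus\bigcup_JC_\xi$ is nonzero, so this set is nonempty. Since $K\setminus C_\xi\subseteq Q_\xi$, the hypothesis of Lemma~\ref{lem:cube} holds, and $K$ maps onto $[0,1]^\kappa=[0,1]^{\mathfrak c}$, hence by projection onto $[0,1]^{\omega_1}$.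

Suppose (2) holds. For $\xi_1,\dots,\xi_k\in\Theta_n$ we have $h([C_{\xi_1}\cap\dots\cap C_{\xi_k}])=b_{\xi_1}\wedge\dots\wedge b_{\xi_k}\neq0$, so the closed sets $C_\xi$ $(\xi\in\Theta_n)$ have the finite intersection property. Pick $p_n\in\bigcap_{\xi\in\Theta_n}C_\xi$ (any point if $\Theta_n=\emptyset$). Every nonempty open set is $U_\xi$ for some $\xi$, and $\xi\in\Theta_n$ for some $n$; then $p_n\in C_\xi\subseteq U_\xi$. So $\{p_n:n<\omega\}$ is dense.
\end{proof}

\section{Copies of one pair of sets}\label{sec:copies}

This section is in $\mathsf{ZFC}$. It treats the configuration to which the proof of Theorem~\ref{thm:dich} reduces everything: pairs that are copies of one pair of Borel sets, share a set of root coordinates, use disjoint private coordinates, and differ in a parameter. Let $(X,m_X)$, $(Y,m_Y)$, $(Z,m_Z)$ be standard Borel probability spaces; finite spaces and one-point spaces are allowed. Here $X$ is the space of parameters, $Y$ carries the root coordinates and $Z$ the private ones. We use freely that for a Borel set $C$ in a product the measure of the section $C_x$ is a Borel function of $x$.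

Let $A,B\subseteq X\times Y\times Z$ be Borel. For parameters $x_1,\dots,x_n\in X$ define subsets of $Y\times Z^n$ by
\[
A^i=\{(y,z_1,\dots,z_n):(x_i,y,z_i)\in A\},\qquad B^i=\{(y,z_1,\dots,z_n):(x_i,y,z_i)\in B\}.
\]
Once $y$ is fixed, sets with different indices $i$ are stochastically independent. So the private coordinates can be integrated out, and only two Borel subsets of $X\times Y$ remain relevant:
\begin{equation}\label{eq:primes}
A'=\{(x,y):m_Z(A_{x,y})>0\},\qquad B'=\{(x,y):m_Z(B_{x,y})=1\}.
\end{equation}

\begin{lemma}\label{lem:fubini}
\begin{enumerate}
\item[(a)] For disjoint $I,J\subseteq\{1,\dots,n\}$, the set $\bigcap_{i\in I}A^i\setminus\bigcup_{j\in J}B^j$ is nonnull if and only if $\bigcap_{i\in I}A'_{x_i}\setminus\bigcup_{j\in J}B'_{x_j}\subseteq Y$ is nonnull.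
\item[(b)] If $F\subseteq Y$ is Borel and $m_Y(F\setminus B'_{x_i})=0$, then $(F\times Z^n)\setminus B^i$ is null.
\end{enumerate}
\end{lemma}

\begin{proof}
By Fubini's theorem the measure of the first set in (a) is
\[
\int_Y\ \prod_{i\in I}m_Z(A_{x_i,y})\ \prod_{j\in J}\big(1-m_Z(B_{x_j,y})\big)\,dm_Y(y),
\]
and the integrand is positive exactly when $y\in A'_{x_i}$ for all $i\in I$ and $y\notin B'_{x_j}$ for all $j\in J$. The set in (b) has measure $\int_F(1-m_Z(B_{x_i,y}))\,dm_Y(y)$, and the integrand vanishes on $B'_{x_i}$.
\end{proof}

The dichotomy is already visible when there is no parameter.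

\begin{example}\label{ex:point}
Let $X$ be a point, so $A',B'\subseteq Y$, and let $A$ be nonnull, so $m_Y(A')>0$. The set in $Y$ that appears in Lemma~\ref{lem:fubini}(a) is $A'\setminus B'$, $A'$, $Y\setminus B'$ or $Y$, according to which of $I,J$ are empty, and it always contains $A'\setminus B'$. If $m_Y(A'\setminus B')>0$, then any number of copies satisfy the condition in alternative (1). Otherwise the nonnull set $F=A'$, which uses only root coordinates, lies below every $B^i$. For instance, let $Y=Z=\{0,1\}$ with the fair coin measure. If $A=B=\{(y,z):y=1\text{ or }z=1\}$, then $A'=Y$ and $B'=\{1\}$; on the event $y=0$ the copy $A^i$ is the event $z_i=1$, and every pattern $I,J$ has measure at least $2^{-1-|I|-|J|}$. If $A=B=\{(y,z):y=1\}$, then $A'=B'=\{1\}$ and all copies coincide with $F\times Z^n$.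
\end{example}

With a parameter, we ask what happens for typical parameters from a set of positive measure. From now on $A',B'$ are arbitrary Borel subsets of $X\times Y$.

\begin{definition}\label{def:free}
A Borel set $E\subseteq X$ with $m_X(E)>0$ is \emph{free} for $(A',B')$ if for every $n\ge1$ and every partition $\{1,\dots,n\}=I\sqcup J$, almost every $(x_1,\dots,x_n)\in E^n$ satisfies
\[
m_Y\Big(\bigcap_{i\in I}A'_{x_i}\setminus\bigcup_{j\in J}B'_{x_j}\Big)>0,
\]
where an empty intersection means $Y$.
\end{definition}

\begin{example}\label{ex:param}
(i) Let $X=2^\omega$, $Y=\omega$ with $m_Y(\{k\})=2^{-k-1}$, and $A'=B'=\{(x,k):x(k)=1\}$. Then $X$ is free: for fixed $I,J$ the events ``$x_i(k)=1$ for $i\in I$ and $x_j(k)=0$ for $j\in J$'' are independent over $k$ and have probability $2^{-n}$, so almost surely one of them occurs. Random subsets of $\omega$ are independent.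

(ii) Let $X=Y=[0,1]$ with Lebesgue measure and $A'=B'=\{(x,y):x\le y\}$. No $E$ is free, since $A'_{x_1}\setminus B'_{x_2}=\emptyset$ on the half of $E^2$ where $x_1\ge x_2$. Correspondingly, $F=[\frac12,1]$ lies in $B'_x$ for all $x\in[0,\frac12]$.

(iii) Let $X=Y=\{0,1\}$ with the fair coin measure, $A'_x=\{x\}$ and $B'=\emptyset$. Then $X$ is not free, because $A'_0\cap A'_1=\emptyset$, and this says nothing about $B'$. The subset $\{0\}$ is free.
\end{example}

Case (iii) shows the first difficulty: freeness can fail because the sets $A'_x$ are disjoint. We remove it by passing to parameters whose sets $A'_x$ contain a common typical point. The second difficulty is that several sets $B'_{x_j}$ may cover an intersection jointly although none covers it alone; we then subtract them one at a time and stop just before the remainder becomes null.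

\begin{lemma}\label{lem:free}
Let $E_0\subseteq X$ be Borel with $m_X(E_0)>0$ and $m_Y(A'_x)>0$ for all $x\in E_0$. If no subset of $E_0$ is free, then there are Borel sets $E'\subseteq E_0$ and $F\subseteq Y$ of positive measure with $m_Y(F\setminus B'_x)=0$ for all $x\in E'$.
\end{lemma}

\begin{proof}
\emph{Step 1: there is a Borel set $E_1\subseteq E_0$ of positive measure such that for every $n\geq 1$ almost every $(x_1,\dots,x_n)\in E_1^n$ has $m_Y(\bigcap_{i\le n}A'_{x_i})>0$.} The Borel set
\[
N_n=\Big\{(x_1,\dots,x_n,y)\in E_0^n\times Y:\ y\in\bigcap_{i\le n}A'_{x_i},\ \ m_Y\Big(\bigcap_{i\le n}A'_{x_i}\Big)=0\Big\}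
\]
has null sections at each $(x_1,\dots,x_n)$, so it is null. Hence for almost every $y$ the sections $(N_n)^y\subseteq X^n$ are null for all $n$. Let $E_y=\{x\in E_0:y\in A'_x\}$. Since $\int_Ym_X(E_y)\,dm_Y(y)=\int_{E_0}m_Y(A'_x)\,dm_X(x)>0$, the set of $y$ with $m_X(E_y)>0$ is nonnull. Choose $y$ with both properties and put $E_1=E_y$. If $(x_1,\dots,x_n)\in E_1^n$, then $y\in\bigcap_iA'_{x_i}$; so if this intersection is null, the tuple belongs to the null set $(N_n)^y$.

\emph{Step 2.} As $E_1$ is not free, there are $n$ and $I\sqcup J=\{1,\dots,n\}$ such that the set of $\bar x\in E_1^n$ with $m_Y(\bigcap_IA'_{x_i}\setminus\bigcup_JB'_{x_j})=0$ has positive measure. By Step 1, applied to the coordinates in $I$ (there is nothing to prove if $I=\emptyset$), the tuples with $m_Y(\bigcap_IA'_{x_i})=0$ form a null set. Remove them and call the remaining set $D$. It has positive measure, so it is nonempty, which forces $J\neq\emptyset$. Write $J=\{j_1,\dots,j_k\}$ and, for $\bar x\in D$ and $0\le l\le k$,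
\[
F_l(\bar x)=\bigcap_{i\in I}A'_{x_i}\setminus\big(B'_{x_{j_1}}\cup\dots\cup B'_{x_{j_l}}\big).
\]
Then $F_0(\bar x)$ is nonnull and $F_k(\bar x)$ is null, so $D$ is the union of the Borel sets $D_l$ $(l<k)$ of those $\bar x$ for which $F_l(\bar x)$ is nonnull and $F_{l+1}(\bar x)$ is null. Fix $l$ with $D_l$ of positive measure. By Fubini's theorem we can fix all coordinates except the $j_{l+1}$-th so that the set $E'\subseteq E_1$ of values of $x_{j_{l+1}}$ that put $\bar x$ into $D_l$ has positive measure. The set $F_l(\bar x)$ does not involve $x_{j_{l+1}}$, so it is one fixed nonnull set $F$. For $x'\in E'$ the set $F\setminus B'_{x'}$ equals $F_{l+1}(\bar x)$ for the corresponding $\bar x\in D_l$, and is null.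
\end{proof}

\section{Random forcing}\label{sec:random}

\subsection*{Borel sets in different models}
A clopen subset of $2^T$ is given by a finite set of finite partial functions $T\to2$; we identify it with such a description, so that $\mathrm{Clop}(2^T)$ is the same set in all transitive models containing $T$. For countable $s$, a \emph{Borel code} is a countable well-founded tree whose leaves are labeled by clopen subsets of $2^s$ and whose other nodes prescribe a complement or a countable union. If $W\subseteq W'$ are transitive models of $\mathsf{ZFC}$, a code in $W$ can be evaluated in $W$ and in $W'$. A Borel set \emph{coded in $W$} is always evaluated in the model in which we are working. We use three facts.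
\begin{enumerate}
\item[(B1)] Evaluation commutes with complements, with unions and intersections of sequences lying in $W$, with renaming of coordinates, and with substituting a point of $W$ for some of the coordinates. This is immediate from the recursive definition.
\item[(B2)] If $B\subseteq C$ holds in $W$, it holds in $W'$; this is a $\Pi^1_1$ statement about the codes, so Mostowski's absoluteness theorem applies. In particular two codes for the same set in $W$ give the same set in $W'$.
\item[(B3)] If $B\subseteq2^s\times2^t$ is coded in $W$, $r$ is rational, and $C=\{x:\nu_t(B_x)>r\}$ is formed in $W$, then the same equation holds in $W'$. This holds for clopen $B$, and it passes to increasing unions and decreasing intersections of sequences $(B_n)$ in $W$, where $\nu_t(B_x)>r$ becomes $\exists n\ \nu_t((B_n)_x)>r$, respectively $\exists r'>r\ \forall n\ \nu_t((B_n)_x)>r'$; these operations generate the Borel sets from the clopen algebra. The case $s=\emptyset$ says that the measure of a Borel set is the same in $W$ and $W'$.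
\end{enumerate}

\subsection*{The generic point}
Let $V,\kappa$ be as in Theorem~\ref{thm:main} and let $G$ be generic over $V$ for $\mathfrak B_\kappa\setminus\{0\}$, computed in $V$. The forcing is ccc, so cardinals are preserved. Recall that $G$ is an ultrafilter, that each statement $\varphi$ of the forcing language has a Boolean value $[\![\varphi]\!]\in\mathfrak B_\kappa$ which lies in $G$ if and only if $\varphi$ holds in $V[G]$, and that a function in $V[G]$ between sets of $V$ has a name forced by $1$ to be a function between these sets. Define $g\in2^\kappa$ by $g(\gamma)=1$ if and only if $[\{x:x(\gamma)=1\}]\in G$.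

\begin{lemma}\label{lem:R1}
\begin{enumerate}
\item[(a)] If $s\subseteq\kappa$ is countable in $V$ and $S\subseteq2^s$ is a Borel set coded in $V$, then $g|_s\in S$ if and only if $[S]\in G$. In particular $g|_s$ lies in no null Borel set coded in $V$.
\item[(b)] If $D\subseteq\kappa$ is in $V$, then $G\cap\mathfrak B_D$ is generic for $\mathfrak B_D\setminus\{0\}$ over $V$, its generic point is $g|_D$, and $V[G\cap\mathfrak B_D]=V[g|_D]$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We use induction on the code. The equivalence holds for $\{x:x(\gamma)=1\}$ by definition and passes to finite Boolean combinations because $G$ is an ultrafilter. If $S=\bigcup_nS_n$ with $(S_n)$ in $V$, then $[S]=\bigvee_n[S_n]$, and the conditions below some $[S_n]$ are dense below $[S]$; so $[S]\in G$ if and only if some $[S_n]\in G$.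

(b) A maximal antichain of $\mathfrak B_D$ has supremum $1$ in $\mathfrak B_D$, hence in $\mathfrak B_\kappa$, so $G$ meets it. By (a), $G\cap\mathfrak B_D$ consists of the $[S]$ with $S\subseteq2^s$ coded in $V$, $s\subseteq D$ countable in $V$, and $g|_s\in S$; so it is computed from $g|_D$, and conversely.
\end{proof}

The next lemma replaces names by Borel sets: a countable object of the extension is a section at the generic point of a Borel set of the ground model.

\begin{lemma}\label{lem:R2}
Let $D\subseteq\kappa$ and $T$ be sets in $V$ and let $(\dot c_n)_{n<\omega}$ be a $\mathfrak B_D$-name forced by $1$ to be a sequence in $\mathrm{Clop}(2^T)$. Then in $V$ there are countable $s\subseteq D$ and $t\subseteq T$ and a sequence of codes for Borel sets $C_n\subseteq2^s\times2^t$ such that in $V[G]$ each $c_n$ is the cylinder over the section $(C_n)_{g|_s}$. The set $t$ may be replaced by any larger countable subset of $T$ in $V$.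
\end{lemma}

\begin{proof}
For fixed $n$ the values $[\![\dot c_n=c]\!]$ $(c\in\mathrm{Clop}(2^T))$ are pairwise disjoint, so the set $\mathcal C_n$ of $c$ with nonzero value is countable. Choose countable $s\subseteq D$ and Borel $S_{n,c}\subseteq2^s$ with $[S_{n,c}]=[\![\dot c_n=c]\!]$ for all $n$ and $c\in\mathcal C_n$, and countable $t\subseteq T$ such that all $c\in\bigcup_n\mathcal C_n$ depend only on $t$. Put $C_n=\bigcup_{c\in\mathcal C_n}S_{n,c}\times c$. In $V[G]$ we have $c_n\in\mathcal C_n$, and by Lemma~\ref{lem:R1}, $g|_s\in S_{n,c}$ if and only if $c=c_n$.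
\end{proof}

Taking sections commutes with countable Boolean operations, so for example $\liminf_nc_n=\bigcup_m\bigcap_{n\ge m}c_n$ is the cylinder over the section of $\liminf_nC_n$ at $g|_s$.

\begin{lemma}\label{lem:R3}
Let $D\subseteq\kappa$ be in $V$, let $t\subseteq\kappa\setminus D$ be countable in $V$, and let $N\subseteq2^t$ be a null Borel set coded in $V[g|_D]$. Then $g|_t\notin N$.
\end{lemma}

\begin{proof}
In $V[g|_D]$, $N$ is contained in a null $G_\delta$ set; by (B2) we may assume $N=\bigcap_m\bigcup_kc_{m,k}$ with $c_{m,k}\in\mathrm{Clop}(2^t)$. By Lemmas~\ref{lem:R1}(b) and \ref{lem:R2}, $N=\widetilde N_{g|_s}$ for some $s\subseteq D$ countable in $V$ and Borel $\widetilde N\subseteq2^s\times2^t$ coded in $V$. In $V$ let $S=\{x:\nu_t(\widetilde N_x)>0\}$. By (B3), $g|_s\notin S$, since $N$ is null. All sections of $\widetilde N\setminus(S\times2^t)$ are null, so this set is null by Fubini's theorem. As $s\cap t=\emptyset$, it is a null subset of $2^{s\cup t}$ coded in $V$, and Lemma~\ref{lem:R1}(a) shows that it does not contain $(g|_s,g|_t)$. Hence $(g|_s,g|_t)\notin\widetilde N$.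
\end{proof}

We say that a point of a product of countably many copies of $\{0,1\}$ is \emph{random over $W$} if it lies in no null Borel set coded in $W$. By (B1), Lemma~\ref{lem:R3} survives renaming of coordinates by a bijection in $V$.

\begin{proposition}\label{prop:c}
In $V[G]$, $\mathfrak c=\kappa\ge\omega_2$.
\end{proposition}

\begin{proof}
In $V$, the case $\rho=2$ of the hypothesis gives $2^\omega<\kappa$, so $\kappa\ge\omega_2$. As $\kappa$ is regular and uncountable, every function $\omega\to\kappa$ is bounded, so $\kappa^\omega\le\sum_{\gamma<\kappa}|\gamma|^\omega\le\kappa$. An element of $\mathfrak B_\kappa$ is given by a countable subset of $\kappa$ and a Borel code, so $|\mathfrak B_\kappa|\le\kappa$. A subset $x$ of $\omega$ in $V[G]$ is determined by $G$ and the sequence $([\![n\in\dot x]\!])_n\in V$, so there are at most $\kappa^\omega=\kappa$ of them. The reals $n\mapsto g(\omega\cdot\gamma+n)$ for $\gamma<\kappa$ are pairwise distinct by Lemma~\ref{lem:R1}(a), since the diagonal of $2^\omega\times2^\omega$ is null.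
\end{proof}

\subsection*{Old nonnull sets}
In every model, $\mathfrak B_\omega\setminus\{0\}$ is not a countable union of centered families: extending them to ultrafilters would give a countable dense subset of the space of Example~\ref{ex:stone}. The situation changes for the part of the algebra coded in a smaller model, because a random point decides membership in old sets without ever entering an old null set.

\begin{lemma}\label{lem:centered}
Let $\delta<\kappa$, $W=V[g|_\delta]$, and let $L\in V$ be a set with $|L|<\kappa$. In $V[G]$ let $\mathcal F\subseteq\mathfrak B_L$ be the set of all classes $[F]$, where $F\subseteq2^t$ is a nonnull Borel set coded in $W$ and $t\subseteq L$ is countable in $V$. Then $\mathcal F=\bigcup_{n<\omega}\mathcal F_n$ with each $\mathcal F_n$ centered.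
\end{lemma}

\begin{proof}
As $|L\times\omega|<\kappa=|\kappa\setminus\delta|$, fix in $V$ an injection $\iota:L\times\omega\to\kappa\setminus\delta$, and define $u_n\in2^L$ by $u_n(\ell)=g(\iota(\ell,n))$. For $t\subseteq L$ countable in $V$, Lemma~\ref{lem:R3} applied to $\iota[t\times\omega]$ and to $\iota[t\times\{n\}]$ shows that $(u_n|_t)_{n<\omega}\in(2^t)^\omega$ and each $u_n|_t\in2^t$ are random over $W$. Let $\mathcal F_n$ consist of the elements of $\mathcal F$ that have a representation $[F]$ as above with $u_n|_t\in F$.

If $F\subseteq2^t$ is nonnull and coded in $W$, then $(2^t\setminus F)^\omega$ is a null set coded in $W$, so $u_n|_t\in F$ for some $n$. Thus the $\mathcal F_n$ cover $\mathcal F$. Let $[F_1],\dots,[F_k]\in\mathcal F_n$ with $F_i\subseteq2^{t_i}$ and $u_n|_{t_i}\in F_i$. Put $t=\bigcup_it_i$ and $F=\{w\in2^t:w|_{t_i}\in F_i\text{ for all }i\}$. Then $F$ is coded in $W$ and contains the random point $u_n|_t$, so it is not null, and $[F]=\bigwedge_i[F_i]$.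
\end{proof}

\section{Proof of the dichotomy}\label{sec:dich}

Let $\lambda,\theta,a_\xi,b_\xi$ be as in Theorem~\ref{thm:dich}. By Lemma~\ref{lem:centered} it suffices to find small $\delta$ and $L\subseteq\lambda$ such that, if (1) fails, every $b_\xi$ lies above an element of $\mathcal F$. The difficulty is that $\theta$ and $\lambda$ are arbitrary, so most pairs use coordinates outside any small $\delta$ and $L$.

\subsection*{Describing the pairs in the ground model}
Every $a\in\mathfrak B_\lambda$ is the class of $\liminf_nc_n$ for some clopen $c_n$. Indeed, let the Baire set $A_0$ represent $a$ and take $c_n$ with $\nu_\lambda(A_0\triangle c_n)<2^{-n}$; by the Borel--Cantelli lemma almost every point lies in only finitely many of the sets $A_0\triangle c_n$. In $V[G]$ choose such sequences for all $a_\xi,b_\xi$. This is a function $2\times\theta\times\omega\to\mathrm{Clop}(2^\lambda)$; fix a name forced by $1$ to be such a function. Applying Lemma~\ref{lem:R2} in $V$ for each $\xi$, we obtain \emph{in $V$} a sequence of countable sets $s_\xi\subseteq\kappa$, $t_\xi\subseteq\lambda$ and codes for Borel sets $\widetilde A_\xi,\widetilde B_\xi\subseteq2^{s_\xi}\times2^{t_\xi}$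 such that in $V[G]$
\begin{equation}\label{eq:sections}
a_\xi=[(\widetilde A_\xi)_{g|_{s_\xi}}],\qquad b_\xi=[(\widetilde B_\xi)_{g|_{s_\xi}}]\qquad(\xi<\theta).
\end{equation}
Let $e_\xi:\alpha_\xi\to s_\xi$ and $e'_\xi:\beta_\xi\to t_\xi$ be the increasing enumerations by countable ordinals, and let $A^*_\xi,B^*_\xi\subseteq2^{\alpha_\xi}\times2^{\beta_\xi}$ be the codes obtained by renaming coordinates, so that $(x,w)\in\widetilde A_\xi$ if and only if $(x\circ e_\xi,w\circ e'_\xi)\in A^*_\xi$, and the same for $B$. The \emph{type} of $\xi$ is $\tau_\xi=(\alpha_\xi,\beta_\xi,A^*_\xi,B^*_\xi)$. There are at most $2^\omega$ types.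

\subsection*{Closing off}
Work in $V$. To be copies in the sense of Section~\ref{sec:copies}, indices must have the same type, their coordinate sets must form $\Delta$-systems, and the roots must occupy the same positions. A \emph{pattern} is a tuple $\pi=(\tau,p,q,s^0,t^0)$, where $\tau=(\alpha,\beta,A^*,B^*)$ is a type, $p\subseteq\alpha$, $q\subseteq\beta$, and $s^0\subseteq\kappa$, $t^0\subseteq\lambda$ are countable. An index $\eta<\theta$ \emph{fits} $\pi$ if $\tau_\eta=\tau$, $e_\eta[p]=s^0$ and $e'_\eta[q]=t^0$. A set $\mathcal H\subseteq\theta$ is a \emph{$\pi$-system} if all its elements fit $\pi$ and $s_\eta\cap s_{\eta'}=s^0$, $t_\eta\cap t_{\eta'}=t^0$ for distinct $\eta,\eta'\in\mathcal H$. We choose $\delta$ and $L$ so as to absorb all maximal systems that are small.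

\begin{lemma}\label{lem:close}
In $V$ there are $\delta<\kappa$ and $L\subseteq\lambda$ with $|L|<\kappa$ such that the following holds for every $\xi<\theta$ with $s_\xi\not\subseteq\delta$ or $t_\xi\not\subseteq L$. Let $s^0=s_\xi\cap\delta$, $t^0=t_\xi\cap L$, and let $\pi=(\tau_\xi,p,q,s^0,t^0)$ with $p=e_\xi^{-1}[s^0]$, $q=(e'_\xi)^{-1}[t^0]$. Then there is a $\pi$-system $\mathcal H$ with $|\mathcal H|=\kappa$ and $s_\eta\setminus s^0\subseteq\kappa\setminus\delta$ for all $\eta\in\mathcal H$.
\end{lemma}

\begin{proof}
The union of a chain of $\pi$-systems is a $\pi$-system, so by Zorn's lemma we can fix a maximal $\pi$-system $\mathcal H_\pi$ for every pattern $\pi$. Define increasing sequences of ordinals $\delta_i<\kappa$ and sets $L_i\subseteq\lambda$ of size less than $\kappa$, for $i<\omega_1$, starting from $\delta_0=0$, $L_0=\emptyset$ and taking unions at limits. Given $\delta_i,L_i$, let $\rho=\max\{|\delta_i|,|L_i|,\omega\}$. There are at most $2^\omega\cdot\rho^\omega<\kappa$ patterns with $s^0\subseteq\delta_i$ and $t^0\subseteq L_i$. Since $\kappa$ is regular, the union $R_i$ of those $\mathcal H_\pi$ that belong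 to such patterns and have size less than $\kappa$ has size less than $\kappa$, and $\bigcup_{\eta\in R_i}s_\eta$ is bounded in $\kappa$. Choose $\delta_{i+1}\ge\delta_i$ above it and let $L_{i+1}=L_i\cup\bigcup_{\eta\in R_i}t_\eta$. Put $\delta=\bigcup_i\delta_i$ and $L=\bigcup_iL_i$; then $\delta<\kappa$ and $|L|<\kappa$ because $\kappa>\omega_1$ is regular.

Let $\xi$ and $\pi$ be as in the statement; note that $\xi$ fits $\pi$. Suppose $|\mathcal H_\pi|<\kappa$. As $s^0$ and $t^0$ are countable, $s^0\subseteq\delta_i$ and $t^0\subseteq L_i$ for some $i<\omega_1$, so $s_\eta\subseteq\delta$ and $t_\eta\subseteq L$ for all $\eta\in\mathcal H_\pi$. In particular $\xi\notin\mathcal H_\pi$. For $\eta\in\mathcal H_\pi$ we have $s^0\subseteq s_\eta\cap s_\xi\subseteq\delta\cap s_\xi=s^0$ and $t^0\subseteq t_\eta\cap t_\xi\subseteq L\cap t_\xi=t^0$. So $\mathcal H_\pi\cup\{\xi\}$ is a larger $\pi$-system, contrary to maximality. Hence $|\mathcal H_\pi|\ge\kappa$. The sets $s_\eta\setminus s^0$ $(\eta\in\mathcal H_\pi)$ are pairwise disjoint, so at most $|\delta|<\kappa$ of them meet $\delta$. Discard these $\eta$ and keep $\kappa$ of the others.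
\end{proof}

Fix such $\delta$ and $L$, let $W=V[g|_\delta]$, and let $\mathcal F\subseteq\mathfrak B_L\subseteq\mathfrak B_\lambda$ be as in Lemma~\ref{lem:centered}.

\subsection*{An old set below each $b_\xi$}

\begin{proposition}\label{prop:claim}
If alternative (1) fails, then every $b_\xi$ lies above an element of $\mathcal F$.
\end{proposition}

\begin{proof}
Fix $\xi$. If $s_\xi\subseteq\delta$ and $t_\xi\subseteq L$, then $F=(\widetilde B_\xi)_{g|_{s_\xi}}\subseteq2^{t_\xi}$ is coded in $W$ and $[F]=b_\xi\neq0$, so $b_\xi\in\mathcal F$. Otherwise let $s^0,t^0,p,q,\pi,\mathcal H$ be as in Lemma~\ref{lem:close} and write $\tau_\xi=(\alpha,\beta,A^*,B^*)$.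

\emph{The pairs as copies.} Let $X=2^{\alpha\setminus p}$, $Y=2^{t^0}$, $Z=2^{\beta\setminus q}$ with their product measures $\nu_X,\nu_Y,\nu_Z$; any of them may be a point. For $\eta\in\mathcal H\cup\{\xi\}$ the map $e_\eta|_p$ is the unique increasing bijection $p\to s^0$, so $r^0=(g\circ e_\eta)|_p$ does not depend on $\eta$, and $r^0\in W$ since $s^0\subseteq\delta$. In the same way $\varepsilon=e'_\eta|_q:q\to t^0$ does not depend on $\eta$. Define
\[
A=\{(x,y,z)\in X\times Y\times Z:\ (r^0\cup x,\ (y\circ\varepsilon)\cup z)\in A^*\},
\]
and define $B$ from $B^*$ by the same formula. Both sets are coded in $W$. For $\eta\in\mathcal H\cup\{\xi\}$ and $w\in2^\lambda$ put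
\[
r_\eta=(g\circ e_\eta)|_{\alpha\setminus p}\in X,\qquad z_\eta(w)=(w\circ e'_\eta)|_{\beta\setminus q}\in Z.
\]
Then $g\circ e_\eta=r^0\cup r_\eta$ and $w\circ e'_\eta=(w|_{t^0}\circ\varepsilon)\cup z_\eta(w)$, so \eqref{eq:sections} reads
\begin{equation}\label{eq:copies}
a_\eta=[\{w:(r_\eta,w|_{t^0},z_\eta(w))\in A\}],\qquad b_\eta=[\{w:(r_\eta,w|_{t^0},z_\eta(w))\in B\}].
\end{equation}
Form $A',B'\subseteq X\times Y$ in $W$ by \eqref{eq:primes}; by (B3) the same formulas hold in $V[G]$. If $\eta_1,\dots,\eta_n\in\mathcal H$ are distinct, the sets $t^0,t_{\eta_1}\setminus t^0,\dots,t_{\eta_n}\setminus t^0$ are pairwise disjoint, so $w\mapsto(w|_{t^0},z_{\eta_1}(w),\dots,z_{\eta_n}(w))$ carries $\nu_\lambda$ to the product measure on $Y\times Z^n$. The same holds for $n=1$ and the index $\xi$. Therefore Lemma~\ref{lem:fubini} applies in $V[G]$ to the pairs \eqref{eq:copies}, with parameters $r_{\eta_i}$, respectively $r_\xi$.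

\emph{The parameters are random.} The sets $s_\eta\setminus s^0$ $(\eta\in\mathcal H)$ are pairwise disjoint subsets of $\kappa\setminus\delta$. So by Lemma~\ref{lem:R3}, whenever $(\eta_i)$ is a finite sequence of distinct elements of $\mathcal H$, or an infinite one lying in $V$, the tuple $(r_{\eta_i})_i$ in $X^n$ or $X^\omega$ is random over $W$. Also $s_\xi\setminus s^0\subseteq\kappa\setminus\delta$, so $r_\xi$ is random over $W$.

\emph{In $W$ no set is free for $(A',B')$.} Suppose that $E\subseteq X$ is free in $W$, and let $\Gamma=\{\eta\in\mathcal H:r_\eta\in E\}$ in $V[G]$. In $V$ split $\mathcal H$ into $\kappa$ disjoint countably infinite sets. If $(\eta_i)_{i<\omega}\in V$ enumerates one of them, then $(r_{\eta_i})_i$ avoids the null set $(X\setminus E)^\omega$, so some $\eta_i$ is in $\Gamma$. Hence $|\Gamma|=\kappa$. Let $I,J\subseteq\Gamma$ be disjoint, finite and not both empty. The set of $\bar x\in E^{I\cup J}$ with $\nu_Y(\bigcap_IA'_{x_\eta}\setminus\bigcup_JB'_{x_\eta})=0$ is a null Borel set coded in $W$, and by (B3) it has the same description in $V[G]$. The tuple $(r_\eta)_{\eta\in I\cup J}\in E^{I\cup J}$ avoids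 it. By Lemma~\ref{lem:fubini}(a), $\bigwedge_Ia_\eta\setminus\bigvee_Jb_\eta\neq0$. So (1) holds, a contradiction.

\emph{Exhaustion.} Lemma~\ref{lem:free} gives one set $E'$ of good parameters, which need not contain $r_\xi$; we exhaust the relevant part of $X$ by such sets. In $W$ let $X^+=\{x:\nu_Y(A'_x)>0\}$. Since $a_\xi\neq0$, Lemma~\ref{lem:fubini}(a) with $J=\emptyset$ and (B3) give $r_\xi\in X^+$. In $W$ take a maximal disjoint family of Borel sets $E'\subseteq X^+$ of positive measure for which there is a nonnull Borel $F\subseteq Y$ with $\nu_Y(F\setminus B'_x)=0$ for all $x\in E'$. The family is countable; list it in $W$ as $(E_k)_k$ with witnesses $(F_k)_k$. If $E_0^*=X^+\setminus\bigcup_kE_k$ were nonnull, Lemma~\ref{lem:free}, applied in $W$ to $E_0^*$, would produce a further member. So $E_0^*$ is null, the random point $r_\xi\in X^+$ avoids it, and $r_\xi\in E_k$ for some $k$. The Borel set $\{x\in E_k:\nu_Y(F_k\setminus B'_x)>0\}$ is empty in $W$, hence by (B2) and (B3) empty in $V[G]$. Thus $\nu_Y(F_k\setminus B'_{r_\xi})=0$, and Lemma~\ref{lem:fubini}(b) gives $[F_k]\le b_\xi$. Finally $[F_k]\in\mathcal F$, because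 $F_k\subseteq2^{t^0}$ is nonnull and coded in $W$, and $t^0\subseteq L$ is countable in $V$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:dich}]
Suppose (1) fails. With $\mathcal F_n$ from Lemma~\ref{lem:centered}, let $\Theta_n$ be the set of $\xi<\theta$ such that $b_\xi$ lies above an element of $\mathcal F_n$. By Proposition~\ref{prop:claim} the sets $\Theta_n$ cover $\theta$, and $\{b_\xi:\xi\in\Theta_n\}$ is centered because $\mathcal F_n$ is.
\end{proof}

\begin{remark}\label{rem:hyp}
The regularity of $\kappa$ and the condition $\rho^\omega<\kappa$ enter in Lemma~\ref{lem:close}, where they keep the number of patterns over a small set small and leave $\kappa$ unused random coordinates above $\delta$, and in Proposition~\ref{prop:c}. The hypothesis $b_\xi\neq0$ is used for the pairs determined by $\delta$ and $L$, and $a_\xi\neq0$ for the others. The latter cannot be dropped: if $a_\xi=0$ for all $\xi$ and the $b_\xi$ enumerate $\mathfrak B_\omega\setminus\{0\}$, then (1) fails for $I=\{\xi\}$, and (2) fails by the observation preceding Lemma~\ref{lem:centered}.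
\end{remark}

\section{The sharp form}\label{sec:sharp}

\begin{proof}[Proof of Theorem~\ref{thm:sharp}]
Let $S$ be the space of Example~\ref{ex:stone} and $\mu$ the probability measure on it constructed there. There are $\mathfrak c$ Borel subsets of $2^\omega$, so $|\mathfrak B_\omega|\le\mathfrak c$ and $w(S)\le\mathfrak c$.

\emph{The exponent (in $\mathsf{ZFC}$).} The space $S$ is nonseparable and supports a measure. Its continuous images have weight at most $\mathfrak c$, while $w([0,1]^{\mathfrak c^+})=\mathfrak c^+$.

\emph{From a measure to a map (in $V[G]$).} Let $\mu_0$ be a measure on $K$ with nonseparable support $K_0$. If $U\subseteq K$ is open and meets $K_0$, then $\mu_0(U\cap K_0)=\mu_0(U)>0$, so $K_0$ supports the restriction of $\mu_0$. By Theorem~\ref{thm:main} there is a continuous surjection $K_0\to[0,1]^{\mathfrak c}$. Extending each coordinate function to $K$ by Tietze's theorem gives a continuous surjection $K\to[0,1]^{\mathfrak c}$.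

\emph{From a map to a measure (in $\mathsf{ZFC}$).} Let $f:K\to[0,1]^{\mathfrak c}$ be a continuous surjection. We place $S$ inside the cube and lift $\mu$ along $f$. Since $w(S)\le\mathfrak c$, we may assume $S\subseteq[0,1]^{\mathfrak c}$; let $K'=f^{-1}[S]$, a closed subset of $K$ mapped onto $S$ by $f$. Because $f[K']=S$, the map $\varphi\mapsto\varphi\circ f$ embeds the space $C(S)$ of real continuous functions isometrically into $C(K')$. The functional $\varphi\circ f\mapsto\int\varphi\,d\mu$ has norm $1$, and by the Hahn--Banach theorem it extends to a functional $\Lambda$ on $C(K')$ with $\|\Lambda\|=1=\Lambda(1)$. It is positive: if $0\le\psi\le1$, then $1-\Lambda(\psi)=\Lambda(1-\psi)\le1$. By the Riesz representation theorem $\Lambda$ is integration against a Radon probability $\widetilde\mu$ on $K'$, which we regard as a measure on $K$ concentrated on $K'$. Let $K_1\subseteq K'$ be its support. Then $f[K_1]$ is a compact subset of $S$. If it were not all of $S$, some nonempty clopen $C\subseteq S$ would miss it; then $f^{-1}[C]\cap K_1=\emptyset$ and $\mu(C)=\Lambda(\chi_C\circ f)=\widetilde\mu(f^{-1}[C])=0$, although $\mu$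 has support $S$. So $f[K_1]=S$. A continuous image of a separable space is separable, so $K_1$ is nonseparable.
\end{proof}

\begin{thebibliography}{1}
\bibitem{BNI} Piotr Borodulin-Nadzieja and Tanmay Inamdar, \emph{Measures and slaloms}, arXiv:1604.03137 (2016).
\end{thebibliography}
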